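# Closed CR manifolds on which the CR $Q$-curvature cannot be made to vanish

## 1. The one-form $\eta_u$ on a CR three-manifold

Let $M$ be a 3-manifold with a contact plane field $H\subset TM$ and a complex structure $J$ on $H$. Put $T^{1,0}M=\{X-iJX: X\in H\}$ and $T^{0,1}M=\overline{T^{1,0}M}$. We assume that $(M,H,J)$ is strictly pseudoconvex: there is a real 1-form $\theta$ with $\ker\theta=H$ and $d\theta(X,JX)>0$ for $0\ne X\in H$. We orient $M$ by $\theta\wedge d\theta>0$. A complex function $F$ is CR if $dF(X+iJX)=0$ for all $X\in H$. A real function is CR pluriharmonic if locally it is the real part of a CR function.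

**Definition 1 (the form $\eta_u$).** For a real function $u$ let $\eta_u$ be the unique real 1-form with
$$\eta_u|_H=-du\circ J,\qquad \theta\wedge d\eta_u=0. \tag{1}$$

It exists and is unique: if $\alpha$ is any 1-form extending $-du\circ J$, every other extension is $\alpha+\lambda\theta$, and since $\theta\wedge d(\lambda\theta)=\lambda\,\theta\wedge d\theta$, the second condition reads $\theta\wedge d\alpha+\lambda\,\theta\wedge d\theta=0$, which fixes $\lambda$. Multiplying $\theta$ by a function does not change (1), so $\eta_u$ depends only on $(H,J)$ and $u$, linearly in $u$. It is the CR version of $d^cu$, and its point is this: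
$$u\ \text{is CR pluriharmonic}\iff d\eta_u=0. \tag{2}$$
Indeed, let $F=u+iv$. The real and imaginary parts of $dF(X+iJX)=0$ say $du(X)=dv(JX)$ and $dv(X)=-du(JX)$; each implies the other on replacing $X$ by $JX$. So $F$ is CR exactly when $dv|_H=-du\circ J$. If $F$ is CR, then $dv$ satisfies both conditions in (1), so $\eta_u=dv$ is closed. Conversely, if $d\eta_u=0$, then locally $\eta_u=dv$, and $u+iv$ is CR.

**Example (the Heisenberg hypersurface).** Let $M=\{\operatorname{Im}w=|z|^2\}\subset\mathbb C^2$, with coordinates $z=x+iy$ and $t=\operatorname{Re}w$, and put $s=|z|^2$, so $w=t+is$. The forms $dz$ and $dw=dt+i(\bar z\,dz+z\,d\bar z)$ kill $T^{0,1}M$. Hence so does the real form $\theta=dw-2i\bar z\,dz=dt+i(z\,d\bar z-\bar z\,dz)=dt+2(x\,dy-y\,dx)$, so $\ker\theta=H$, and $d\theta=4\,dx\wedge dy$ is positive on pairs $(X,JX)$. Since $t+is$ and $-iw=s-it$ are CR, $\eta_t=ds$ and $\eta_s=-dt$. For a function $u=u(s)$ we get $\eta_u|_H=-u'(s)\,dt|_H$, so $\eta_u=-u'dt+\lambda\theta$. With $z=\sqrt s\,e^{i\vartheta}$ we have $\theta=dt+2s\,d\vartheta$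 and $d\theta=2\,ds\wedge d\vartheta$. So $\theta\wedge ds\wedge dt=2s\,ds\wedge dt\wedge d\vartheta$ and $\theta\wedge d\theta=-2\,ds\wedge dt\wedge d\vartheta$, and (1) gives $\lambda=-su''$. Substituting $dt=\theta-2s\,d\vartheta$ one finds
$$d\eta_u=\theta\wedge\big(u''+(su'')'\big)ds .$$
So $u(s)$ is CR pluriharmonic iff $su'''+2u''=0$, that is, iff $u$ is a combination of $1$, $s$, $\log s$. These are the functions one expects: $\log s=2\operatorname{Re}\log z$.

Two companions of $\eta_u$ are needed. For a 2-form $\Omega=\theta\wedge\beta$ put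
$$\star\Omega:=\theta\wedge(\beta\circ J).$$
Only $\beta|_H$ matters on either side, and replacing $(\theta,\beta)$ by $(c\theta,c^{-1}\beta)$ changes nothing, so $\star$ depends only on $(H,J)$. By (1), $d\eta_u\in\theta\wedge T^*M$, so we may define a fourth-order operator with values in 3-forms:
$$\mathcal Pu:=-d\star d\eta_u. \tag{3}$$
By (2) it annihilates CR pluriharmonic functions. Finally, for covectors on $H$ we have $(\alpha\circ J)\wedge(\beta\circ J)=\alpha\wedge\beta$, because $\det J=1$. So for $\Omega=\theta\wedge\beta$,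
$$\Omega\wedge\eta_f=\theta\wedge\beta\wedge(-df\circ J)=\theta\wedge(\beta\circ J)\wedge df=df\wedge\star\Omega. \tag{4}$$

What is all this for? For a closed $M$ and a CR pluriharmonic $f$, the closed form $\eta_f$ has a class in $H^1(M,\mathbb R)$, and we can form the number $\int_Mc_1(T^{1,0}M)\cup[\eta_f]$. We shall show that, up to a universal factor, this number is the integral of $f$ against the CR $Q$-curvature of *any* contact form. Where the number is nonzero, no contact form can have vanishing $Q$-curvature.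

## 2. The vanishing problem for $Q^{\rm CR}_\theta$ and the three theorems

**CR manifolds and contact forms.** Throughout, $M$ is a closed, connected, strictly pseudoconvex CR manifold of real dimension $2N-1$, $N\ge2$, with CR distribution $H$ and $T^{1,0}M\subset H\otimes\mathbb C$. It is abstract: it need not be a real hypersurface in $\mathbb C^N$. We assume $H$ co-orientable. A contact form is a global real 1-form $\theta$ with $\ker\theta=H$ and $-i\,d\theta(Z,\overline W)$ positive definite on $T^{1,0}M$. Any two are related by $\widehat\theta=e^{2\Upsilon}\theta$ with $\Upsilon\in C^\infty(M,\mathbb R)$. The Reeb field $T$ of $\theta$ satisfies $\theta(T)=1$, $T\lrcorner d\theta=0$. For $N=2$ this is the setting of Section 1: with $Z=X-iJX$ one has $-i\,d\theta(Z,\bar Z)=2\,d\theta(X,JX)$, and integrability of $T^{1,0}M$ is automatic because it has rank one.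

**The canonical bundle and the norm $|\zeta|_\theta$.** $K(M)$ is the complex line bundle of $N$-forms annihilated by $T^{0,1}M$. Locally its sections are $\zeta=f\,\theta\wedge\theta^1\wedge\dots\wedge\theta^{N-1}$, where $(\theta,\theta^\alpha)$ is an admissible coframe. Define $|\zeta|_\theta$ by
$$i^{(N-1)^2}(N-1)!\,\theta\wedge(T\lrcorner\zeta)\wedge(T\lrcorner\bar\zeta)=|\zeta|_\theta^2\;\theta\wedge(d\theta)^{N-1}.$$
The contact form $\theta$ is volume-normalized with respect to $\zeta$ when $|\zeta|_\theta=1$. How does the norm scale? The Reeb field of $e^{2\Upsilon}\theta$ is $e^{-2\Upsilon}(T+X)$ with $X\in H$, and $\theta\wedge(X\lrcorner\zeta)=0$ because every term of $X\lrcorner\zeta$ contains $\theta$. So the left side is multiplied by $e^{2\Upsilon}e^{-4\Upsilon}$, while $\theta\wedge(d\theta)^{N-1}$ is multiplied by $e^{2N\Upsilon}$. Hence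
$$|\zeta|^2_{e^{2\Upsilon}\theta}=e^{-2(N+1)\Upsilon}|\zeta|_\theta^2. \tag{5}$$

**Invariant contact forms.** $\theta$ is invariant if every point has a neighborhood with a nonvanishing closed section $\zeta$ of $K(M)$ such that $|\zeta|_\theta=1$. Example: on the Heisenberg hypersurface the closed section $\zeta=dw\wedge dz$ equals $\theta\wedge dz$, and $i\,\theta\wedge dz\wedge d\bar z=\frac12\theta\wedge d\theta$ since $d\theta=2i\,dz\wedge d\bar z$. So $|\zeta|_\theta^2=\frac12$, and by (5) (with $N=2$, $e^{2\Upsilon}=c$, factor $c^{-3}$) the form $2^{-1/3}\theta$ is volume-normalized for $\zeta$.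

**Fefferman metric.** Let $\pi:\mathcal C=(K(M)\setminus0)/\mathbb R_+\to M$, a principal circle bundle that in general is not a product. Each $\theta$ determines a Lorentzian metric $g[\theta]$ on the $2N$-manifold $\mathcal C$ with $g[e^{2\Upsilon}\theta]=e^{2\Upsilon}g[\theta]$. In an admissible coframe with $d\theta=ih_{\alpha\bar\beta}\theta^\alpha\wedge\theta^{\bar\beta}$, Tanaka–Webster connection forms $\omega_\alpha{}^\beta$, Webster scalar curvature $R$ and fiber coordinate $\gamma$,
$$g[\theta]=h_{\alpha\bar\beta}\theta^\alpha\odot\theta^{\bar\beta}+2\theta\odot\sigma,\qquad \sigma=\tfrac1{N+1}\Big(d\gamma+i\omega_\alpha{}^\alpha-\tfrac i2h^{\alpha\bar\beta}dh_{\alpha\bar\beta}-\tfrac R{2N}\theta\Big). \tag{6}$$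

**$P_N$ and $Q$.** On the conformal manifold $(\mathcal C,[g])$ let $P_N$ be the critical GJMS operator, induced by $\widetilde\Delta^N$ of the ambient metric, and $Q_g$ Branson's $Q$-curvature, with $e^{2N\Upsilon}Q_{e^{2\Upsilon}g}=Q_g+P_N\Upsilon$ (the normalization that in dimension 2 gives $Q_1=R/2$ with $P_1=\Delta$). We use that they are natural: in local coordinates they are universal polynomials in $g^{-1}$, $g$, the derivatives of $g$ and (linearly, for $P_N$) those of the function; that the leading part of $P_N$ is $\Delta_g^N$; and that $e^{2N\Upsilon}\widehat P_N=P_N$. Both commute with the circle action. On $M$ one puts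
$$P_N(u)=\pi_*P_N(u\circ\pi),\qquad Q_\theta:=Q^{\rm CR}_\theta:=\pi_*Q_{g[\theta]},$$
where $\pi_*$ turns an $S^1$-invariant function into the function it induces on $M$. Then
$$e^{2N\Upsilon}Q_{e^{2\Upsilon}\theta}=Q_\theta+P_N\Upsilon, \tag{7}$$
with $P_N$ computed in $\theta$, and $P_N$ annihilates CR pluriharmonic functions. Since (6) is a local formula, $P_Nu$ and $Q_\theta$ at a point depend only on finite jets of the CR structure, of $\theta$ and of $u$.

Three facts are given. (i) If $\theta$ is invariant, $Q_\theta=0$. (ii) A real hypersurface in $\mathbb C^N$ admits a global invariant contact form. (iii) On an abstract $M$, existence of a global invariant contact form implies $c_1(T^{1,0}M)=0$ in $H^2(M,\mathbb R)$.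

Charles Fefferman and Kengo Hirachi, in "Ambient metric construction of Q-curvature in conformal and CR geometries" (arXiv:math/0303184, 2003), state: "At present, we do not know if we can always choose $\theta$ so that $Q^{\operatorname{CR}}_\theta$ vanishes globally." The problem is to decide whether every $M$ as above has some contact form, invariant or not, with $Q^{\rm CR}_\theta\equiv0$. The answer is **no**.

**Theorem 1 ($N=2$).** There is an explicit strictly pseudoconvex CR structure on $S^2\times S^1$ such that $Q^{\rm CR}_\theta\not\equiv0$ for every contact form $\theta$.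

**Theorem 2 ($N=2$, general obstruction).** There is a universal constant $\kappa\ne0$ such that for every closed $M^3$ as above, every contact form $\theta$ and every CR pluriharmonic $f$,
$$\int_Mf\,Q^{\rm CR}_\theta\;\theta\wedge d\theta=-\frac{2\pi\kappa}3\int_Mc_1(T^{1,0}M)\cup[\eta_f].$$
If the right side is nonzero for some $f$, no contact form on $M$ has $Q^{\rm CR}_\theta\equiv0$.

**Theorem 3 ($N=3$).** There is a closed 5-dimensional $M$, CR embeddable in some $\mathbb C^m$, with no contact form satisfying $Q^{\rm CR}_\theta\equiv0$.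

Theorem 1 alone settles the problem. Individual $N\ge4$ are not treated.

## 3. Gluing volume-normalized forms, and what gluing cannot decide

Facts (i) and (ii) suggest building $\theta$ by patching. Suppose $\theta$ and $\theta'=e^{2\Upsilon}\theta$ are volume-normalized on an overlap for closed sections $\zeta$ and $\zeta'=h\zeta$. Then $0=d\zeta'=dh\wedge\zeta$, and contracting with $\bar Z\in T^{0,1}M$ gives $(\bar Zh)\zeta=0$, so $h$ is CR. By (5), $1=|\zeta'|_{\theta'}=e^{-(N+1)\Upsilon}|h|$, so $\Upsilon=\frac1{N+1}\log|h|$, a CR pluriharmonic function. The local solutions thus fit together up to factors $e^{2\Upsilon}$ with $\Upsilon$ CR pluriharmonic, and there is no reason why the factors can be made $1$. Fact (iii) says that sometimes they cannot.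

But this is also exactly where the approach stops as a route to a negative answer. It rules out *invariant* forms; $Q_\theta$ might vanish for a form that is not invariant. We need a statement about all $\theta$ at once. By (7), making $Q$ vanish is the linear equation $P_N\Upsilon=-Q_\theta$. To show it has no solution we want a functional on functions that kills the image of $P_N$ and does not kill $Q_\theta$. In dimension three the form $\eta_f$ will produce it, after we express both $P_2$ and $Q$ through $\mathcal P$ and a curvature form. The gluing picture is still the right clue: the two local facts "pluriharmonic functions are killed" and "volume-normalized forms have $Q=0$" are strong enough to determine $P_2$ and $Q$. The first job is to make those facts local.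

## 4. Local versions of the known facts

**Lemma 4.** Let $M\subset\mathbb C^N$ be a strictly pseudoconvex hypersurface near $p$.

(a) If $F$ is holomorphic near $p$, then $P_N(\operatorname{Re}F|_M)=0$ near $p$.

(b) If $\zeta$ is a nonvanishing holomorphic $(N,0)$-form near $p$ and $|\zeta|_\theta=1$, then $Q_\theta=0$ near $p$.

(c) There are holomorphic coordinates $(z,w)$ at $p$, $z\in\mathbb C^{N-1}$, with $M=\{\operatorname{Im}w=|z|^2+t^2+O(3)\}$, $t=\operatorname{Re}w$.

The known facts speak about closed manifolds. The idea is to close up a small piece of $M$ inside $\mathbb C^N$ by grafting it onto a sphere.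

**Step 1: normal form (c).** After an affine change, $M=\{\operatorname{Im}w=f(z,t)\}$ with $f(0)=0$, $df(0)=0$, and the quadratic part of $f$ is $L(z,\bar z)+\operatorname{Re}(q(z)+\ell(z)t)+ct^2$ with $q$ a complex quadratic form, $\ell$ complex linear, $c$ real and $L$ Hermitian. Strict pseudoconvexity makes $L$ definite. Changing $w$ to $-w$ if necessary and $z$ linearly, $L=|z|^2$. Put $w'=w-iq(z)-i\ell(z)w-i(c-1)w^2$. On $M$ we have $w=t+O(2)$, so
$$\operatorname{Im}w'=f-\operatorname{Re}q-\operatorname{Re}(\ell\,t)-(c-1)t^2+O(3)=|z|^2+t^2+O(3),$$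
and $\operatorname{Re}w'=t+O(2)$, so $t$ may be replaced by $\operatorname{Re}w'$ here.

**Step 2: closing up.** The sphere $|z|^2+|w-\frac i2|^2=\frac14$ is $\operatorname{Im}w=|z|^2+t^2+(\operatorname{Im}w)^2$, so near $0$ it is a graph $\operatorname{Im}w=f_S(z,t)=|z|^2+t^2+O(3)$. Let $\chi$ be a cut-off equal to $1$ near $0$, and $f_\delta=f_S+\chi(\cdot/\delta)(f-f_S)$. Since $f-f_S=O(3)$ and each derivative of $\chi(\cdot/\delta)$ costs a factor $\delta^{-1}$, $f_\delta\to f_S$ in $C^2$. Strict pseudoconvexity is open in $C^2$. So for small $\delta$, replacing $f_S$ by $f_\delta$ in the sphere gives a closed connected strictly pseudoconvex hypersurface $M'\subset\mathbb C^N$ that coincides with $M$ near $p$.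

**Step 3: (a).** $P_N(\operatorname{Re}F)(p)$ depends on a finite jet of $F$, so we may replace $F$ by a polynomial. Then $\operatorname{Re}F$ is CR pluriharmonic on all of $M'$ and $P_N$ kills it. The argument applies at every point near $p$.

**Step 4: (b).** On $M'$ let $\zeta'=dz_1\wedge\dots\wedge dz_{N-1}\wedge dw$, a closed nonvanishing section of $K(M')$. By (5) there is a unique contact form $\theta'$ on $M'$ with $|\zeta'|_{\theta'}=1$. It is invariant, so $Q_{\theta'}=0$ by (i). Near $p$ write $\zeta=e^{(N+1)F}\zeta'$ with $F$ holomorphic. By (5), $|\zeta|_{e^{2\Upsilon}\theta'}=e^{(N+1)(\operatorname{Re}F-\Upsilon)}$, so $\theta=e^{2\operatorname{Re}F}\theta'$ near $p$. Extend $\operatorname{Re}F$ from a neighborhood of $p$ to a smooth function on $M'$; by locality (7) and (a) give $e^{2N\operatorname{Re}F}Q_\theta=Q_{\theta'}+P_N\operatorname{Re}F=0$ near $p$. $\square$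

## 5. The leading part of $\mathcal P$

From here to the end of Section 9, $N=2$. To compare $P_2$ with $\mathcal P$ we need the terms of $\mathcal P$ of order above two.

Choose a local frame $X$, $Y=JX$ of $H$ with $d\theta(X,Y)=1$, and let $e^1,e^2,\theta$ be dual to $X,Y,T$. Then $d\theta=e^1\wedge e^2$. Put
$$\alpha_u=-(Yu)\,e^1+(Xu)\,e^2,\qquad Lu:=d\alpha_u(X,Y).$$
Since $\alpha_u$ extends $-du\circ J$ and $\theta\wedge d\alpha_u=(Lu)\,\theta\wedge d\theta$, Definition 1 gives $\eta_u=\alpha_u-(Lu)\theta$.

**Step 1: $L$ is the sublaplacian.** We have $d(f\theta\wedge\alpha_u)=df\wedge\theta\wedge\alpha_u+f\,d\theta\wedge\alpha_u-f\,\theta\wedge d\alpha_u$ and $d\theta\wedge\alpha_u=0$, since $\alpha_u$ is a combination of $e^1,e^2$. Also $df\wedge\theta\wedge\alpha_u=-(Xf\,Xu+Yf\,Yu)\,\theta\wedge d\theta$. Integrating, for $f\in C_c^\infty$,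
$$\int f\,Lu\;\theta\wedge d\theta=-\int(Xf\,Xu+Yf\,Yu)\;\theta\wedge d\theta. \tag{8}$$

**Step 2: the form $d\eta_u$.** Write $O_k$ for a differential operator of ordinary order at most $k$ applied to $u$. We have $d\eta_u=\theta\wedge\beta$ with $\beta=T\lrcorner d\eta_u$. Since $T\lrcorner d\theta=0$, the brackets $[T,X],[T,Y]$ lie in $H$, so $\eta_u$ of them is $O_1$. Thus
$$\beta(X)=T\eta_u(X)-X\eta_u(T)-\eta_u([T,X])=X(Lu)-TYu+O_1,\qquad \beta(Y)=Y(Lu)+TXu+O_1 .$$

**Step 3: apply $\star$ and $d$.** Let $b=\beta\circ J$ on $H$, $b(T)=0$. Then $d\theta\wedge b=0$, so $\mathcal Pu=-d(\theta\wedge b)=\theta\wedge db=db(X,Y)\,\theta\wedge d\theta$. Now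
$$b(X)=\beta(Y)=Y(Lu)+TXu+O_1,\qquad b(Y)=-\beta(X)=-X(Lu)+TYu+O_1 .$$
The terms $Y(Lu),-X(Lu)$ are the values of $-\alpha_{Lu}$, and contribute $-L(Lu)$ to $db(X,Y)$. The rest is a form $b'$ with $b'(X)=TXu+O_1$, $b'(Y)=TYu+O_1$, $b'(T)=0$. It contributes
$$Xb'(Y)-Yb'(X)-b'([X,Y])=XTYu-YTXu+O_2=T[X,Y]u+O_2=O_2,$$
because commuting $T$ past $X$ or $Y$ costs only $O_2$, and $T[X,Y]$ is itself of ordinary order two. Therefore
$$\mathcal Pu=-(L^2u+O_2)\,\theta\wedge d\theta. \tag{9}$$

## 6. A curvature form $\Omega_\theta$ representing $2\pi c_1(K(M))$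

We want a 2-form that vanishes for volume-normalized $\theta$, changes under $\theta\mapsto e^{2\Upsilon}\theta$ by a multiple of $d\eta_\Upsilon$, and represents a Chern class. It is the curvature of a connection on $K(M)$ adapted to $\theta$.

**Step 1: the $T^{0,1}$-derivative.** For a section $\zeta$ of $K(M)$ and $\bar Z\in T^{0,1}M$, the 2-form $\bar Z\lrcorner d\zeta$ is killed by $\bar Z$, hence by the rank-one bundle $T^{0,1}M$; so it is again a section of $K(M)$. And $\bar Z\lrcorner d(h\zeta)=(\bar Zh)\zeta+h\,\bar Z\lrcorner d\zeta$, as $\bar Z\lrcorner\zeta=0$. If $d\zeta=0$ this derivative is zero.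

**Step 2: the connection.** Let $\nabla\zeta=a\otimes\zeta$ be determined by three conditions:

- $\nabla_{\bar Z}\zeta=\bar Z\lrcorner d\zeta$;
- $a+\bar a=d\log|\zeta|_\theta^2$ on $H$;
- $\theta\wedge da=0$.

The first gives $a$ on $T^{0,1}M$, the second then gives $a$ on $T^{1,0}M$, and the third fixes $a(T)$ as in Definition 1. Under $\zeta\mapsto h\zeta$ the form $a+d\log h$ satisfies the conditions for $h\zeta$, so $\nabla$ is a well-defined connection.

**Step 3: the curvature is imaginary.** The form $a+\bar a-d\log|\zeta|_\theta^2$ vanishes on $H$, so it is $\lambda\theta$; and $0=\theta\wedge d(\lambda\theta)=\lambda\,\theta\wedge d\theta$ gives $\lambda=0$. So $\nabla$ is unitary and $F=da$ is imaginary. Put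
$$\Omega_\theta:=iF .$$
It is a real closed 2-form lying in $\theta\wedge T^*M$. By Chern–Weil theory $[iF/2\pi]=c_1(K(M))$. Since $\zeta\mapsto T\lrcorner\zeta$ identifies $K(M)$ with $(T^{1,0}M)^*$,
$$[\Omega_\theta]=2\pi c_1(K(M))=-2\pi c_1(T^{1,0}M)\in H^2(M,\mathbb R). \tag{10}$$

**Step 4: change of $\theta$.** For $\widehat\theta=e^{2\Upsilon}\theta$, (5) gives $\log|\zeta|^2_{\widehat\theta}=\log|\zeta|^2_\theta-6\Upsilon$. So $\hat a=a$ on $T^{0,1}M$ and $\hat a(Z)=a(Z)-6Z\Upsilon$ on $T^{1,0}M$. As $\eta_\Upsilon(Z)=-d\Upsilon(JZ)=-iZ\Upsilon$ and $\eta_\Upsilon(\bar Z)=i\bar Z\Upsilon$, the form $\xi=a-3\,d\Upsilon-3i\,\eta_\Upsilon$ takes the same values: $-3-3=-6$ times $Z\Upsilon$, and $-3+3=0$ times $\bar Z\Upsilon$. Also $\theta\wedge d\xi=0$, so $\hat a=\xi$ on all of $TM$, and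
$$\Omega_{e^{2\Upsilon}\theta}=\Omega_\theta+3\,d\eta_\Upsilon. \tag{11}$$

**Step 5: volume-normalized forms.** If $|\zeta|_\theta=1$ for a local closed section $\zeta$, then $a$ vanishes on $T^{0,1}M$ and then on $T^{1,0}M$; so $a=\lambda\theta$, and the third condition gives $a=0$. Hence $\Omega_\theta=0$ there.

**Example (circle bundles over a Riemann surface).** Let $M\to\Sigma$ be a circle bundle with connection form $\theta$, $d\theta=\omega_1=ig\,dz\wedge d\bar z$, $H=\ker\theta$, $J$ lifted from $\Sigma$. Put $\square=g^{-1}\partial_z\partial_{\bar z}$ and $R_1=-\square\log g$. With a local potential $\varphi$, $g=\varphi_{z\bar z}$, there is a fiber coordinate $t$ with $\theta=dt+\frac i2(\bar\partial-\partial)\varphi$. Then $w=t+\frac i2\varphi$ has $dw=\theta+i\partial\varphi$, so $w$ is CR and $\zeta=dw\wedge dz=\theta\wedge dz$ is a closed section of $K(M)$, with $|\zeta|_\theta^2=g^{-1}$. Hence $a|_H=-\partial\log g$. Since $d(-\partial\log g)=(\log g)_{z\bar z}\,dz\wedge d\bar z=iR_1\,d\theta$, the third condition gives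 $a=-\partial\log g-iR_1\theta$, so $da=-i\,dR_1\wedge\theta$ and
$$\Omega_\theta=dR_1\wedge\theta=-\theta\wedge dR_1 .$$
We return to this example in Section 8.

## 7. $P_2$ and $Q$ through $\mathcal P$ and $\Omega_\theta$

**Reduction to embedded structures.** In coordinates near $p$ let $Z$ span $T^{1,0}M$ and write $\theta=\varrho\cdot i\,\iota_Z\iota_{\bar Z}(dx^1\wedge dx^2\wedge dx^3)$ with $\varrho$ real; this form is real and annihilates $Z,\bar Z$. Replacing $Z$ and $\varrho$ by Taylor polynomials of high order gives a real-analytic CR structure and contact form with the same $k$-jet at $p$, because in dimension three there is no integrability condition to preserve. It is strictly pseudoconvex near $p$ and, being real analytic, it embeds locally as a hypersurface in $\mathbb C^2$ (textbook theorem). So a universal identity at $p$ between quantities depending on finite jets of $(Z,\theta)$ need only be proved for hypersurfaces in $\mathbb C^2$.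

**Lemma 5.** There is a universal constant $\kappa\ne0$ with $P_2u\;\theta\wedge d\theta=\kappa\,\mathcal Pu$.

**Step 1: the two operators agree above order two.** With $\theta^1=(e^1+ie^2)/\sqrt2$ we have $d\theta=i\theta^1\wedge\theta^{\bar1}$, so by (6) $g[\theta]$ is a constant multiple of $(e^1)^2+(e^2)^2$ plus $2\theta\odot\sigma$, in the coframe $e^1,e^2,\theta,\sigma$. Hence $g^{-1}(\theta,\theta)=g^{-1}(\theta,e^i)=0$, and for 1-forms on $M$
$$\langle\pi^*\xi,\pi^*\xi'\rangle_{g^{-1}}=c'\big(\xi(X)\xi'(X)+\xi(Y)\xi'(Y)\big)$$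
with a universal $c'>0$, while $dvol_g=\mathrm{const}\cdot\theta\wedge d\theta\wedge d\gamma$. Comparing $\int f\,\Delta_gu\,dvol_g=\pm\int\langle df,du\rangle\,dvol_g$ with (8) for $S^1$-invariant functions gives $\Delta_g\pi^*u=\pm c'\pi^*(Lu)$. In dimension 4, $P_2=\Delta_g^2+\mathrm{div}\circ A\circ d$ with an endomorphism $A$ built from the Ricci tensor (Paneitz). So $P_2=c'^2L^2+O_2$ on $M$. Put $\kappa=-c'^2$. By (9),
$$Eu:=P_2u\;\theta\wedge d\theta-\kappa\,\mathcal Pu$$
has order at most $2$.

**Step 2: pluriharmonic functions exhaust the 2-jets.** Assume now that $M\subset\mathbb C^2$ near $p$, in the form of Lemma 4(c). $E$ annihilates $\operatorname{Re}F$ for $F$ holomorphic: $P_2$ by Lemma 4(a), $\mathcal P$ by (2). On $M$, in coordinates $(z,t)$, $w=t+i(|z|^2+t^2)+O(3)$. The real parts of complex multiples of $1,z,w,z^2,zw,w^2$ have the 2-jets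
$$1;\quad \operatorname{Re}z,\ \operatorname{Im}z;\quad t,\ |z|^2+t^2;\quad \operatorname{Re}z^2,\ \operatorname{Im}z^2;\quad \operatorname{Re}(zt),\ \operatorname{Im}(zt);\quad t^2 .$$
These are ten linearly independent 2-jets, and the space of 2-jets in three real variables has dimension $1+3+6=10$. An operator of order at most two that kills functions realizing every 2-jet at $p$ vanishes at $p$. So $E=0$ at $p$. $\square$

**Lemma 6.** $Q_\theta\;\theta\wedge d\theta=-\frac\kappa3\,d\star\Omega_\theta$.

**Proof.** Both sides depend on finite jets, so let $M\subset\mathbb C^2$ near $p$. By (5) choose $\Upsilon$ with $|dz_1\wedge dz_2|_{e^{2\Upsilon}\theta}=1$. By Lemma 4(b), $Q_{e^{2\Upsilon}\theta}=0$, so (7) gives $Q_\theta=-P_2\Upsilon$. By Step 5 of Section 6, $\Omega_{e^{2\Upsilon}\theta}=0$, so (11) gives $d\eta_\Upsilon=-\frac13\Omega_\theta$. Hence, by Lemma 5 and (3),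
$$Q_\theta\;\theta\wedge d\theta=-\kappa\,\mathcal P\Upsilon=\kappa\,d\star d\eta_\Upsilon=-\tfrac\kappa3\,d\star\Omega_\theta.\qquad\square$$

**Proof of Theorem 2.** For every $f\in C^\infty(M)$, Lemma 6, Stokes' theorem and (4) give
$$\int_MfQ_\theta\;\theta\wedge d\theta=-\frac\kappa3\int_Mf\,d\star\Omega_\theta=\frac\kappa3\int_Mdf\wedge\star\Omega_\theta=\frac\kappa3\int_M\Omega_\theta\wedge\eta_f .$$
If $f$ is CR pluriharmonic, $\eta_f$ is closed, and (10) turns the last integral into $-2\pi\int_Mc_1(T^{1,0}M)\cup[\eta_f]$. The right side of the formula does not involve $\theta$. If it is nonzero for some $f$, then $Q_\theta\not\equiv0$ for every $\theta$. $\square$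

Note that Lemma 6 makes the gap of Section 3 explicit: an invariant form has $\Omega_\theta=0$, whereas $Q_\theta=0$ only asks for $d\star\Omega_\theta=0$.

## 8. Test functions that see nothing, and circle bundles over surfaces

Which $f$ can be useful in Theorem 2? If $f$ is constant, $\eta_f=0$. If $f=\operatorname{Re}F$ for a *global* CR function $F=f+iv$, then $\eta_f=dv$ is exact. In both cases the right side is zero. So we need a CR pluriharmonic $f$ that is not globally the real part of a CR function, with the periods of $\eta_f$ pairing nontrivially with $c_1(T^{1,0}M)$.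

The circle bundles of Section 6 over a closed $\Sigma$ show a case where everything can be solved by hand. There $\Omega_\theta=-\theta\wedge dR_1$. For a function $f$ on $\Sigma$ put $b_f=df\circ J=i(\partial-\bar\partial)f$; then $db_f=-2i\partial\bar\partial f=-2(\square f)\,d\theta$, and $d\theta\wedge b_f=0$ since it is pulled back from a surface. Hence $d(\theta\wedge b_f)=-\theta\wedge db_f=2(\square f)\,\theta\wedge d\theta$. It follows that $d\star\Omega_\theta=-2(\square R_1)\,\theta\wedge d\theta$, so
$$Q_\theta=\tfrac{2\kappa}3\,\square R_1 .$$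
For $\Upsilon$ pulled back from $\Sigma$, $\eta_\Upsilon=-b_\Upsilon-2(\square\Upsilon)\theta$, because $d(-b_\Upsilon)=2(\square\Upsilon)\,d\theta$. So $d\eta_\Upsilon=2\,\theta\wedge d(\square\Upsilon)$, $\mathcal P\Upsilon=-4(\square^2\Upsilon)\,\theta\wedge d\theta$ and
$$P_2\Upsilon=-4\kappa\,\square^2\Upsilon .$$
By (7), $Q_{e^{2\Upsilon}\theta}=0$ as soon as $\square\Upsilon=\frac16(R_1-\overline{R_1})$ with $\overline{R_1}$ the mean of $R_1$, and this is solvable on a closed surface. So these $M$ carry contact forms with $Q\equiv0$. (In agreement with Theorem 2: $c_1(T^{1,0}M)$ is pulled back from $H^2(\Sigma,\mathbb R)$, which is spanned by $[\omega_1]$, and $\omega_1=d\theta$ is exact on $M$.) We shall see in Section 14 how the same construction behaves in dimension five.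

## 9. A CR structure on $S^2\times S^1$ with nonzero pairing

We look for $M$ with both $H^1$ and $H^2$, a function $f$ with $\eta_f$ the generator of $H^1$, and $c_1(T^{1,0}M)\ne0$. Let $h\in[-1,1]$ be the height and $\vartheta$ the rotation angle on the round $S^2$, and $\varphi\in\mathbb R/2\pi\mathbb Z$ the angle on $S^1$. Try a torus-invariant form $\theta=A(h)\,d\vartheta+B(h)\,d\varphi$. Then $\theta\wedge d\theta=(A'B-AB')\,dh\wedge d\vartheta\wedge d\varphi$, so $(A,B)$ must turn steadily about the origin. Away from the poles $H$ is spanned by $\partial_h$ and $V=B\partial_\vartheta-A\partial_\varphi$. If $J\partial_h=\mu V$ with $\mu=\mu(h)>0$, then for $f=f(h)$ the condition $-df\circ J=d\varphi$ on $H$ is just $f'=-\mu A$. So a candidate for $f$ comes for free.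

The Chern number is decided at the poles, where smoothness forces $A=0$. There $H$ projects isomorphically to $TS^2$, and $J\partial_h$ projects to $\mu B\,\partial_\vartheta$, so the sign of $B$ decides whether $J$ is compatible with the orientation $dh\wedge d\vartheta$ of the sphere. If $(A,B)$ makes half a turn from pole to pole, $B$ has opposite signs at the two poles, and the two zeros of the section $(1-h^2)\partial_h$ of $H$ count with opposite signs: the Chern number is $0$. So we let $(A,B)$ make a full turn.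

**Proof of Theorem 1.** Let $M=S^2\times S^1$ and
$$\theta=\sin(\pi h)\,d\vartheta+\cos(\pi h)\,d\varphi .$$

**Step 1: $\theta$ is a smooth contact form.** We have $\sin\pi h=(1-h^2)s(h)$ with $s$ smooth, and $(1-h^2)\,d\vartheta=x\,dy-y\,dx$; so $\theta$ is smooth. Also $\theta\wedge d\theta=\pi\,dh\wedge d\vartheta\wedge d\varphi$, and $dh\wedge d\vartheta$ is a smooth nowhere vanishing area form on $S^2$. Here $V=\cos(\pi h)\,\partial_\vartheta-\sin(\pi h)\,\partial_\varphi$, and $d\theta(\partial_h,V)=\pi\cos^2\pi h+\pi\sin^2\pi h=\pi$.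

**Step 2: the complex structure.** Fix a smooth $\mu>0$ on $(-1,1)$ with
$$\mu=-\frac1{(1-h^2)\cos\pi h}\qquad\text{for }\tfrac34\le|h|<1;$$
this is positive since $\cos\pi h<0$ there. Put $J\partial_h=\mu V$, $JV=-\mu^{-1}\partial_h$.

To see smoothness at the poles, note that where $\cos\pi h=\theta(\partial_\varphi)\ne0$ the projection $H\to TS^2$ is an isomorphism, with $\partial_h\mapsto\partial_h$, $V\mapsto\cos(\pi h)\,\partial_\vartheta$. For $\frac34\le|h|<1$ it carries $J$ to $\partial_h\mapsto-(1-h^2)^{-1}\partial_\vartheta$, that is, to $-j$, where $j$ is the $90^\circ$ rotation of the round metric $\frac{dh^2}{1-h^2}+(1-h^2)\,d\vartheta^2$, $j\partial_h=(1-h^2)^{-1}\partial_\vartheta$. As $j$ is smooth on $S^2$, $J$ extends smoothly over the poles.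

Away from the poles $d\theta(\partial_h,J\partial_h)=\pi\mu>0$. At the poles $d\theta(v,Jv)\ge0$ by continuity, and it is nonzero for $0\ne v\in H$ because $v,Jv$ is a basis of $H$ and $d\theta|_H$ is nondegenerate. So $M$ is strictly pseudoconvex and $\theta$ is a contact form with the right sign.

**Step 3: a CR pluriharmonic function with $\eta_f=d\varphi$.** Let $f(h)=-\int_0^h\mu(r)\sin(\pi r)\,dr$. For $|h|\ge\frac34$, $f'=\tan(\pi h)/(1-h^2)=s(h)/\cos\pi h$, which is smooth up to $h=\pm1$; so $f\in C^\infty(M)$. Further $-df(J\partial_h)=-\mu\,df(V)=0=d\varphi(\partial_h)$ and $-df(JV)=f'/\mu=-\sin\pi h=d\varphi(V)$. So $-df\circ J=d\varphi|_H$ on a dense set, hence everywhere. As $d\varphi$ is closed, it satisfies (1): $\eta_f=d\varphi$, and $f$ is CR pluriharmonic by (2).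

**Step 4: the Chern number.** $X\mapsto X-iJX$ is a complex-linear isomorphism $(H,J)\cong T^{1,0}M$. On $S^2\times\{\varphi_0\}$, oriented by $dh\wedge d\vartheta$, the field $(1-h^2)\partial_h$ is the gradient of $h$ on $S^2$. It is smooth, lies in $H$, and vanishes exactly at the poles. As a tangent field of $S^2$ it has index $+1$ at each pole. Near both poles $(H,J)\cong(TS^2,-j)$, and $(\partial_h,j\partial_h)$ is positive for $dh\wedge d\vartheta$; so the orientation of the fiber of $H$ is reversed and each zero counts $-1$. Hence $\langle c_1(T^{1,0}M),[S^2]\rangle=-2$. Since $dh\wedge d\vartheta\wedge d\varphi>0$,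
$$\int_Mc_1(T^{1,0}M)\cup[\eta_f]=-2\cdot2\pi=-4\pi .$$

**Step 5: conclusion.** By Theorem 2, for every contact form $\theta'$ on $M$,
$$\int_MfQ_{\theta'}\;\theta'\wedge d\theta'=\frac{8\pi^2\kappa}3\ne0,$$
so $Q_{\theta'}\not\equiv0$. $\square$

**A check by direct computation.** For the given $\theta$ one can compute $Q_\theta$ from Lemma 6 and recover the number without using $c_1$. Let $\nu=\cos(\pi h)\,d\vartheta-\sin(\pi h)\,d\varphi$, so that $\nu(\partial_h)=0$, $\nu(V)=1$, $d\theta=\pi\,dh\wedge\nu$, $d\nu=-\pi\,dh\wedge\theta$ and $\theta\wedge\nu=-d\vartheta\wedge d\varphi$. Away from the poles $\zeta=\mu\,\theta\wedge dh-i\,d\vartheta\wedge d\varphi=\theta\wedge(\mu\,dh+i\nu)$ is a closed section of $K(M)$: the form $\mu\,dh+i\nu$ kills $\bar Z=\partial_h+i\mu V$. Moreover $i\,\theta\wedge(\mu\,dh+i\nu)\wedge(\mu\,dh-i\nu)=2\mu\,\theta\wedge dh\wedge\nu$, so $|\zeta|_\theta^2=2\mu/\pi$. Hence $a(\bar Z)=0$, $a(Z)=\mu'/\mu$ for $Z=\partial_h-i\mu V$, and with $\psi=\mu'/(2\mu^2)$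
$$a=\tfrac12\,d\log\mu+i\psi\,\nu-\tfrac i\pi\psi'\,\theta ,$$
the last coefficient coming from $\theta\wedge da=0$. Then $\Omega_\theta=i\,da=(\pi\psi+\psi''/\pi)\,dh\wedge\theta$. Since $dh\circ J=-\mu^{-1}\nu$ on $H$, $\star\Omega_\theta=-G\,d\vartheta\wedge d\varphi$ with $G=(\pi\psi+\psi''/\pi)/\mu$. So Lemma 6 gives $Q_\theta=\frac{\kappa}{3\pi}G'$. Near the poles $1/\mu=-(1-h^2)\cos\pi h$ is smooth and $\psi=-\frac12(1/\mu)'$, so $G\to0$, $\psi(1)=1$, $\psi(-1)=-1$. Integrating by parts and using $f'=-\mu\sin\pi h$,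
$$\int_MfQ_\theta\;\theta\wedge d\theta=\frac{4\pi^2\kappa}3\int_{-1}^1\sin(\pi h)\Big(\pi\psi+\frac{\psi''}\pi\Big)dh=\frac{4\pi^2\kappa}3\big[-\psi\cos\pi h\big]_{-1}^{1}=\frac{8\pi^2\kappa}3,$$
as it should be.

## 10. Circle bundles over $\Sigma\times Y$ in dimension five

Now $N=3$. In addition to what was recalled, we use that GJMS operators are formally self-adjoint (Graham–Zworski, Invent. Math. 152 (2003), in Riemannian signature). This holds in every signature: the coefficients of $P-P^*$ are rational in the jets of $g$, with denominators powers of $\det g$; they vanish for positive definite $g$; and positive definite matrices are Zariski dense in symmetric ones.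

Let $(\Sigma,\omega_1)$ be a Riemann surface, $\omega_1=ig\,dz\wedge d\bar z$, $\square=g^{-1}\partial_z\partial_{\bar z}$, $R_1=-\square\log g$. Let $(Y,\omega_2)$, $\omega_2=ig_2\,dz_2\wedge d\bar z_2$, have constant $K_2=-\square_2\log g_2$, where $\square_2=g_2^{-1}\partial_{z_2}\partial_{\bar z_2}$. When $Y$ is closed put $A_2=\int_Y\omega_2$. Since $R_1\omega_1=-i\partial\bar\partial\log g$ is the Ricci form, Gauss–Bonnet reads $\int_\Sigma R_1\omega_1=2\pi\chi(\Sigma)$ for closed $\Sigma$, and $K_2A_2=2\pi\chi(Y)$. Let $M\to\Sigma\times Y$ be a principal $\mathbb R/\ell\mathbb Z$-bundle with connection form $\theta$, $d\theta=\omega:=\omega_1+\omega_2$, $H=\ker\theta$, $J$ lifted from $\Sigma\times Y$. This is integrable since $\omega$ has type $(1,1)$. Write $z_1=z$, $g_1=g$.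

**Local form.** With local potentials $\omega_j=i\partial\bar\partial\varphi_j$ and $\varphi=\varphi_1+\varphi_2$ there is a fiber coordinate $t$ with
$$\theta=dt+\tfrac i2(\bar\partial-\partial)\varphi,\qquad w=t+\tfrac i2\varphi,\qquad dw=\theta+i\partial\varphi. \tag{12}$$
So $w,z_1,z_2$ are CR and embed $M$ locally in $\mathbb C^3$ as $\operatorname{Im}w=\frac12\varphi$.

**Fefferman metric.** In the coframe $(\theta,dz_1,dz_2)$ we have $h_{\alpha\bar\beta}=g_\alpha\delta_{\alpha\beta}$. The forms $dz_\alpha$ are closed, so $\omega_\alpha{}^\beta=\delta_\alpha^\beta\,\partial\log g_\alpha$ satisfies the structure equations with zero torsion: $dz_\alpha\wedge\omega_\alpha{}^\alpha=0$ (no sum) and $dg_\alpha=g_\alpha(\omega_\alpha{}^\alpha+\overline{\omega_\alpha{}^\alpha})$. Thus $\omega_\alpha{}^\alpha=\partial\log(g_1g_2)$ (summed). From $d\omega_\alpha{}^\alpha=-\partial\bar\partial\log(g_1g_2)$ one reads $R=R_1+K_2$. Since $i\partial-\frac i2d=\frac i2(\partial-\bar\partial)$, (6) becomes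
$$\sigma=\tfrac14\Big(d\gamma+\tfrac i2(\partial-\bar\partial)\log(g_1g_2)-\tfrac{R_1+K_2}6\,\theta\Big). \tag{13}$$

**$Q_\theta$ through $P_3$.** By Lemma 4(a), $P_3$ annihilates $\varphi=2\operatorname{Im}w$ and local real parts of holomorphic functions of $z_1$ or $z_2$. Hence
$$P_3\varphi_2=-P_3\varphi_1. \tag{14}$$
Let $\zeta=dw\wedge dz_1\wedge dz_2=\theta\wedge dz_1\wedge dz_2$. Here $T\lrcorner\zeta=dz_1\wedge dz_2$ and $\theta\wedge(d\theta)^2=2g_1g_2\,\theta\wedge dz_1\wedge dz_2\wedge d\bar z_1\wedge d\bar z_2$, so $|\zeta|_\theta^2=(g_1g_2)^{-1}$. By (5), $|\zeta|_{e^{2\Upsilon}\theta}=1$ iff $\Upsilon=-\frac18\log(g_1g_2)$, and then $Q_{e^{2\Upsilon}\theta}=0$ by Lemma 4(b). So (7) gives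
$$Q_\theta=-P_3\Upsilon=\tfrac18P_3(\log g_1+\log g_2). \tag{15}$$

It remains to know $P_3$ on functions from $\Sigma$. In Section 8 we found $P_2=-4\kappa\,\square^2$ on such functions. Here the answer has a second-order factor in the middle.

**Proposition 7.** If $u$ is pulled back from $\Sigma$, then
$$P_3u=k_0\,\square S\square u,\qquad S=\square+\tfrac13R_1-\tfrac23K_2,$$
where $k_0\ne0$ is a universal constant.

The proof takes the next three sections: weights and pluriharmonic functions cut $P_3$ down to finitely many unknown constants, self-adjointness cuts them to four, and two explicit ambient metrics determine their ratios.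

## 11. Weights: nine monomials

**Step 1: a normalized coordinate.** Fix $p\in\Sigma$ and an integer $m$ larger than all jet orders involved. There is a holomorphic coordinate $z$ at $p$ with
$$\log g=\sum_{j,k\ge1}c_{jk}z^j\bar z^k+O(m),\qquad c_{kj}=\overline{c_{jk}}. \tag{16}$$
Indeed, in any coordinate $z_0$ let $F$ be the holomorphic polynomial for which $\log g-F-\bar F$ has no pure Taylor coefficients (those of $z_0^j$ or $\bar z_0^k$, constants included) up to order $m$. Pass to $z$ with $z(p)=0$, $dz/dz_0=e^F$. This replaces $\log g$ by $\log g-F-\bar F$, and holomorphic substitutions fixing $p$ do not create pure terms.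

**Step 2: $P_3u(p)$ is a universal polynomial.** Choose $\varphi_1$ without pure Taylor terms. On $Y$, centered at any given point, choose a coordinate with $g_2=(1+\frac{K_2}2|z_2|^2)^{-2}$ (constant curvature) and a potential $\varphi_2$ without pure terms. Then the Taylor coefficients at the base point of $g$, $g^{-1}$, $\log g$, $R_1$, the derivatives of $\varphi_1$, and the corresponding quantities on $Y$ are polynomials in the $c_{jk}$ and $K_2$. So are those of the components of $g[\theta]$ in the coordinates $(t,z_1,z_2,\gamma)$, by (12) and (13). At the base point $\theta=dt$, since $\partial\varphi=0$ there, and $g[\theta]$ is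
$$|dz_1|^2+|dz_2|^2+\tfrac12\,dt\odot\Big(d\gamma-\tfrac{R_1+K_2}6\,dt\Big)$$
up to the normalization of $\odot$. Its determinant is constant, so its inverse is polynomial too. By naturality, with $u_{jk}=\partial_z^j\partial_{\bar z}^ku(p)$, the value of $P_3u$ is a universal polynomial $D_0u$ in the $c_{jk}$ and $K_2$, linear in the $u_{jk}$. In particular it is the same at all points over $p$. We extend it complex-linearly in $u$. We treat $c_{jk}$ and $c_{kj}$ as independent variables, which is legitimate because a polynomial vanishing whenever $c_{kj}=\overline{c_{jk}}$ is zero.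

**Step 3: weights.** The coordinate $e^{i\alpha}z$ is also admissible, and passing to it multiplies $c_{jk}$ and $u_{jk}$ by $e^{-i\alpha(j-k)}$. So in each monomial the sum of the first indices equals the sum of the second indices. Next replace $\theta$ by $c\,\theta$, $c>0$ constant. Then $P_3$ is multiplied by $c^{-3}$, $\omega_j$ by $c$, the normalized coordinate becomes $\sqrt c\,z$, so $c_{jk},u_{jk}$ are multiplied by $c^{-(j+k)/2}$, and $K_2$ by $c^{-1}$. Hence in each monomial the first indices sum to $3-\deg_{K_2}$, and so do the second indices.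

**Step 4: no pure derivatives.** $D_0$ annihilates $F+\bar G$ for holomorphic $F,G$ (Lemma 4(a)). Their derivatives $u_{00},u_{j0},u_{0k}$ are arbitrary while all $u_{jk}$ with $j,k\ge1$ vanish. So only $u_{jk}$ with $j,k\ge1$ occur. As the $c_{jk}$ also have $j,k\ge1$, the possible monomials are
$$u_{33},\ c_{11}u_{22},\ K_2u_{22},\ c_{21}u_{12},\ c_{12}u_{21},\ c_{22}u_{11},\ c_{11}^2u_{11},\ c_{11}K_2u_{11},\ K_2^2u_{11}.$$

**Step 5: invariant form.** Let $f=\square u$. From (16), $g^{-1}=1-c_{11}|z|^2+\dots$ with vanishing first derivatives at $p$, and $\partial_z\partial_{\bar z}\log g=c_{11}+2c_{21}z+2c_{12}\bar z+4c_{22}|z|^2+\cdots$. So at $p$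
$$f=u_{11},\quad f_z=u_{21},\quad f_{\bar z}=u_{12},\quad \square f=u_{22}-c_{11}u_{11},$$
$$R_1=-c_{11},\quad R_{1,z}=-2c_{21},\quad R_{1,\bar z}=-2c_{12},\quad \square R_1=-4c_{22}+c_{11}^2 .$$
By the same weight count $\square^2f$ is $u_{33}$ plus a combination of the other monomials. Thus the nine monomials can be re-expressed triangularly: for instance $c_{11}u_{22}=-R_1\square f+R_1^2f$, $c_{21}u_{12}=-\frac12R_{1,z}f_{\bar z}$, $c_{22}u_{11}=-\frac14(\square R_1-R_1^2)f$. We conclude $D_0=\mathcal D\,\square$ with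
$$\mathcal Df=k_0\square^2f+(a_0R_1+b_0K_2)\square f+\mathcal Vf+\big(d\,\square R_1+eR_1^2+f_0R_1K_2+qK_2^2\big)f,$$
$$\mathcal Vf=c\,g^{-1}R_{1,z}f_{\bar z}+c'g^{-1}R_{1,\bar z}f_z,$$
with universal constants. As $P_3$ is real and the nine expressions are linearly independent, all constants are real, except that $c'=\bar c$. Finally, on covectors $\xi$ pulled back from $\Sigma$ the principal symbol of $P_3$ is that of $\Delta_g^3$, a nonzero multiple of $(g^{-1}\xi_z\xi_{\bar z})^3$. So $k_0\ne0$.

## 12. Self-adjointness: four constants remain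

**Step 1: $D_0$ is self-adjoint for $\omega_1$.** Let $\Sigma=U$ be a disc with arbitrary $g$, $Y$ closed (a sphere, torus or higher-genus surface, according to the sign of $K_2$) and $\ell=A_2$. The bundle exists because $\omega_1$ is exact and $\omega_2/A_2$ is integral. For $u,v\in C_c^\infty(U)$ integrate $vP_3u$ over the circle bundle $\mathcal C$ of $M$. All fibers over $U$ are compact, and by (6) $dvol_g=\mathrm{const}\cdot\theta\wedge\omega_1\wedge\omega_2\wedge d\gamma$. So self-adjointness of $P_3$ gives $\int_UvD_0u\,\omega_1=\int_UuD_0v\,\omega_1$. Since $\square$ is self-adjoint for $\omega_1$,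
$$\mathcal D\,\square=\square\,\mathcal D^*. \tag{17}$$

**Step 2: compute $\mathcal D^*$.** Write $\langle\nabla A,\nabla v\rangle=g^{-1}(A_zv_{\bar z}+A_{\bar z}v_z)$, so $\square(Av)=A\square v+\langle\nabla A,\nabla v\rangle+v\square A$. Integration by parts gives
$$\int v(cR_{1,z}f_{\bar z}+\bar cR_{1,\bar z}f_z)\,i\,dz\wedge d\bar z=-\int f\big(cR_{1,z}v_{\bar z}+\bar cR_{1,\bar z}v_z+2\operatorname{Re}(c)\,R_{1,z\bar z}v\big)\,i\,dz\wedge d\bar z,$$
that is, $\mathcal V^*v=-\mathcal Vv-2\operatorname{Re}(c)(\square R_1)v$. Hence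
$$\mathcal D^*v=k_0\square^2v+(a_0R_1+b_0K_2)\square v+a_0\langle\nabla R_1,\nabla v\rangle-\mathcal Vv+\big[(a_0-2\operatorname{Re}c+d)\square R_1+eR_1^2+f_0R_1K_2+qK_2^2\big]v .$$

**Step 3: apply (17) to $v=1$.** The left side is $0$, so
$$(a_0-2\operatorname{Re}c+d)\,\square^2R_1+e\,\big(2R_1\square R_1+2g^{-1}R_{1,z}R_{1,\bar z}\big)+f_0K_2\,\square R_1=0$$
for all $g$ and $K_2$. The coefficients in (16) can be prescribed freely. If only $c_{33}\ne0$ and $K_2=0$, then at $p$ only $\square^2R_1=-36c_{33}$ survives, so the first coefficient is $0$. If only $c_{21}=\overline{c_{12}}\ne0$ and $K_2=0$, then $R_1(p)=0$ and $g^{-1}R_{1,z}R_{1,\bar z}=4|c_{21}|^2$, so $e=0$. If only $c_{22}\ne0$ and $K_2=1$, then $\square R_1=-4c_{22}$, so $f_0=0$. Thus $e=f_0=0$ and $d=2\operatorname{Re}c-a_0$.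

**Step 4: the first-order term.** Put $W=a_0\langle\nabla R_1,\nabla\,\cdot\,\rangle-\mathcal V$. After cancelling equal terms, (17) becomes
$$\mathcal V\square v+d\,(\square R_1)\square v=a_0\langle\nabla R_1,\nabla\square v\rangle+a_0(\square R_1)\square v+\square Wv,$$
that is, $-W\square v+(d-a_0)(\square R_1)\square v=\square Wv$. Comparing third-order symbols, $-W=W$, so $W=0$. Choosing $g$ with $R_{1,z}\ne0$ gives $c=a_0$, and then $d=2a_0-a_0=a_0$. Since $\square(R_1f)=R_1\square f+\langle\nabla R_1,\nabla f\rangle+(\square R_1)f$, we have obtained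
$$D_0=\square\,(k_0\square+a_0R_1+b_0K_2)\,\square+qK_2^2\,\square. \tag{18}$$

## 13. Two Ricci-flat cones determine the constants

Recall how $P_3$ is defined. The metric cone of $(\mathcal C,[g])$ consists of the positive multiples of $g$ at points of $\mathcal C$; in the coordinate $r$ for which the multiple is $r\,g[\theta]$, its tautological tensor is $r\,g[\theta]$. An ambient metric $\tilde g$ is homogeneous of degree $2$, Ricci-flat, and restricts on the metric cone to the tautological tensor. If $\tilde u$ is any extension of $u$ homogeneous of degree $0$, then $P_3u$ is, up to a nonzero constant, $\widetilde\Delta^3\tilde u$ on the metric cone read in the scale $g$, that is, at $r=1$. For a Kähler $\tilde g=\tilde g_{j\bar k}dZ^jd\bar Z^k$ we use $\widetilde\Delta=\tilde g^{j\bar k}\partial_j\partial_{\bar k}$, the Laplacian up to a constant factor. Below, $Z_0=e^{s_0+i\psi}$, $|\cdot|^2$ of a form denotes the corresponding real quadratic form, and metrics are compared up to the normalization of $\odot$, which only changes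 $g[\theta]$ by a constant factor.

**Step 1: the case $R_1=-2$, $K_2=2$.** Let $\rho=|Z_1|^2+|Z_2|^2+|Z_3|^2-|Z_0|^2$ and $\tilde g=\partial\bar\partial\rho$, a flat metric, homogeneous of degree $2$. Put $z_1=Z_1/Z_0$, $z_2=Z_2/Z_3$, $\varphi_1=-\log(1-|z_1|^2)$, $\varphi_2=\log(1+|z_2|^2)$. Then $g_1=(1-|z_1|^2)^{-2}$, $g_2=(1+|z_2|^2)^{-2}$, and $R_1=-2$, $K_2=2$.

With $A=|Z_0|^2e^{-\varphi_1}=|Z_0|^2-|Z_1|^2$ and $B=|Z_3|^2e^{\varphi_2}=|Z_3|^2+|Z_2|^2$ we have $\rho=B-A$. The cone $\rho=0$ is $|Z_3/Z_0|^2e^\varphi=1$, that is, $Z_3/Z_0=e^{iw}$ with $\operatorname{Im}w=\frac12\varphi$, so $(w,z_1,z_2)\in M$. Using $\partial\bar\partial B=B(\partial\bar\partial\log B+|\partial\log B|^2)$ and the same for $A$, on the cone, where $A=B=:r$,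
$$\tilde g=r\big(g_1|dz_1|^2+g_2|dz_2|^2+|d\log Z_3+\partial\varphi_2|^2-|d\log Z_0-\partial\varphi_1|^2\big).$$
By (12), $d\log Z_3=d\log Z_0+i\,dw=d\log Z_0+i\theta-\partial\varphi$, so $d\log Z_3+\partial\varphi_2=(d\log Z_0-\partial\varphi_1)+i\theta$. Since $|\xi+i\theta|^2-|\xi|^2=2\theta\operatorname{Im}\xi+\theta^2$, the last two terms give $2\theta(\beta+\frac12\theta)$ with $\beta=\operatorname{Im}(d\log Z_0-\partial\varphi_1)=d\psi+\frac i2(\partial-\bar\partial)\varphi_1$. Now
$$\beta+\tfrac12\theta=d\big(\psi+\tfrac t2\big)+\tfrac i4(\partial-\bar\partial)(\varphi_1-\varphi_2).$$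
As $\log(g_1g_2)=2\varphi_1-2\varphi_2$ and $R_1+K_2=0$, this is $\sigma$ of (13) with $\gamma=4\psi+2t$. So $\tilde g$ restricts to $r\,g[\theta]$: it is an ambient metric.

Extend $r$ off the cone as $A=|Z_0|^2-|Z_1|^2$, and let $F=F(z_1)$. The inverse metric is $+1$ on $Z_1,Z_2,Z_3$ and $-1$ on $Z_0$. So $\widetilde\Delta r=-1-1=-2$ and $\tilde g^{j\bar k}r_jr_{\bar k}=|Z_1|^2-|Z_0|^2=-r$. Also $\tilde g^{j\bar k}r_jF_{\bar k}=-(\bar Z_1F_{\bar1}+\bar Z_0F_{\bar0})=0$ by Euler's relation, and likewise $\tilde g^{j\bar k}F_jr_{\bar k}=0$. Finally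
$$\widetilde\Delta F=F_{z\bar z}\Big(\frac1{|Z_0|^2}-\frac{|Z_1|^2}{|Z_0|^4}\Big)=\frac{(1-|z_1|^2)^2}rF_{z\bar z}=r^{-1}\square F .$$
Hence $\widetilde\Delta(r^sF)=r^{s-1}\big(\square-2s-s(s-1)\big)F=r^{s-1}(\square-s(s+1))F$. With $s=0,-1,-2$,
$$\widetilde\Delta^3u=r^{-3}(\square-2)\square^2u .$$
By (18), here $D_0=k_0\square^3+(2b_0-2a_0)\square^2+4q\,\square$. Comparing, $q=0$ and $a_0-b_0=k_0$.

**Step 2: the case $R_1=K_2=3$.** Let $\varphi_i=\frac23\log(1+\frac32|z_i|^2)$. Then $g_i=(1+\frac32|z_i|^2)^{-2}=e^{-3\varphi_i}$, so $-\square_i\log g_i=3\square_i\varphi_i=3$ (with $\square_1=\square$). Let $r=|\Lambda|^2e^\varphi$, $\tau=\log\Lambda$, $\rho=r-|Z_0|^2$ and $\tilde g=\partial\bar\partial\rho$, homogeneous of degree $2$ under common scaling of $\Lambda$ and $Z_0$. We have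
$$\partial\bar\partial r=r\big(g_1|dz_1|^2+g_2|dz_2|^2+|d\tau+\partial\varphi|^2\big),$$
with determinant $r^3g_1g_2=|\Lambda|^6=|e^{3\tau}|^2$ in the coordinates $(\tau,z_1,z_2)$. Its logarithm is pluriharmonic, so $\tilde g$ is Ricci-flat. The cone is $|\Lambda/Z_0|^2e^\varphi=1$, that is, $\Lambda=Z_0e^{iw}$. On it $d\tau+\partial\varphi=d\log Z_0+i\theta$, so $\tilde g$ restricts to
$$|Z_0|^2\big(g_1|dz_1|^2+g_2|dz_2|^2+2\theta(d\psi+\tfrac12\theta)\big).$$
In (13), $\frac i2(\partial-\bar\partial)(-3\varphi)=3(\theta-dt)$ and $R_1+K_2=6$; so $\sigma=\frac14(d\gamma-3\,dt+2\theta)=d\psi+\frac12\theta$ with $\gamma=4\psi+3t$. Thus $\tilde g$ is an ambient metric, and $g[\theta]$ is the scale $r=|Z_0|^2=1$.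

Let $F=F(z_1)$. Since $r$ does not involve $Z_0$, $\widetilde\Delta r$ is the trace of $\partial\bar\partial r$ against itself, $3$. Since $\partial r=r(d\tau+\partial\varphi)$ and $d\tau+\partial\varphi$ has norm squared $r^{-1}$ and is orthogonal to $dz_1$, we get $\tilde g^{j\bar k}r_jr_{\bar k}=r$, the cross terms with $F$ vanish, and $\widetilde\Delta F=r^{-1}\square F$. Hence $\widetilde\Delta(r^sF)=r^{s-1}\big(\square+3s+s(s-1)\big)F=r^{s-1}(\square+s(s+2))F$, and with $s=0,-1,-2$,
$$\widetilde\Delta^3u=r^{-3}\,\square(\square-1)\square u .$$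
By (18), here $D_0=k_0\square^3+3(a_0+b_0)\square^2+9q\,\square$. Comparing, $3(a_0+b_0)=-k_0$.

**Step 3: solve.** From $a_0-b_0=k_0$ and $a_0+b_0=-\frac13k_0$ we get $a_0=\frac13k_0$, $b_0=-\frac23k_0$, and $q=0$. This is Proposition 7. $\square$

**The formula for $Q_\theta$.** By Proposition 7 and $\square\log g_1=-R_1$, $P_3\log g_1=-k_0\square SR_1$; by $\square\varphi_1=1$, $P_3\varphi_1=k_0\square S1$. The function $\log g_2+K_2\varphi_2$ is harmonic in $z_2$, so Lemma 4(a) and (14) give $P_3\log g_2=-K_2P_3\varphi_2=K_2P_3\varphi_1=K_2k_0\square S1$. By (15),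
$$Q_\theta=\tfrac{k_0}8\,\square S(K_2-R_1). \tag{19}$$

## 14. A mean-zero solution of $Sf=1$ on a torus

Compare with Section 8. For $\Upsilon$ from $\Sigma$ the equation $Q_\theta+P_3\Upsilon=0$ reads $\square S\big(\square\Upsilon+\frac18(K_2-R_1)\big)=0$. On a closed $\Sigma$ it says that $x=\square\Upsilon+\frac18(K_2-R_1)$ satisfies $Sx=\mathrm{const}$. Suppose that $S$ admits a function $f_*$ with $Sf_*=1$ and $\int f_*\,\omega_1=0$. Then $\int x\,\omega_1=\int x\,Sf_*\,\omega_1=\int f_*\,Sx\,\omega_1=0$. But on a torus $\int x\,\omega_1=\frac18K_2\int\omega_1$, which is nonzero if $K_2\ne0$. So we should arrange such an $f_*$. The same function will exclude every $\Upsilon$ on $M$.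

**Proof of Theorem 3.**

**Step 1: the torus.** Let $E=\mathbb C/(2\pi\mathbb Z+i\ell_y\mathbb Z)$, $z=x+iy$, $g=e^{\lambda(x)}$ with $\lambda$ smooth, $2\pi$-periodic, nonconstant, and constant on some open interval $I$. On functions of $x$, $\square=\frac14g^{-1}\partial_x^2$, and $R_1=-\frac14g^{-1}\lambda''$. Let $S_0=\square+\frac13R_1$. It is self-adjoint on $L^2(\mathbb R/2\pi\mathbb Z,g\,dx)$, with a smooth orthonormal basis of real eigenfunctions $S_0e_j=-s_je_j$, $s_j\to+\infty$. Call an eigenvalue $s$ *visible* if the projection of the constant $1$ to its eigenspace is nonzero.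

**Step 2: at least three distinct eigenvalues are visible.** Otherwise $(S_0+s)(S_0+s')1=0$ for some $s,s'$, possibly equal. As $S_01=\frac13R_1$, this says
$$\tfrac13\big(\square+\tfrac13R_1\big)R_1+\tfrac{s+s'}3R_1+ss'=0 .$$
On $I$, $R_1=0$, so $ss'=0$. Then $R_1$ solves the homogeneous linear second-order equation $\square y+(\frac13R_1+s+s')y=0$, in which $R_1$ in the coefficient is regarded as given, with zero Cauchy data at a point of $I$. So $R_1\equiv0$, hence $\lambda''\equiv0$, and the periodic function $\lambda$ is constant, a contradiction.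

**Step 3: choice of $K_2$.** Consider
$$\Phi(\tau)=\sum_j\frac{\langle1,e_j\rangle^2}{\tau-s_j},\qquad\text{summed over }\langle1,e_j\rangle\ne0 .$$
Between consecutive visible eigenvalues it decreases from $+\infty$ to $-\infty$. So it has zeros in at least two disjoint intervals, and we can pick a zero $\tau^*\ne0$. Set
$$f_*=\sum_j\frac{\langle1,e_j\rangle}{\tau^*-s_j}\,e_j\qquad\text{(same sum)}.$$
The coefficients $\langle1,e_j\rangle$ decay faster than any power of $s_j$, because $1$ is smooth and so lies in the domain of every power of $S_0$; so $f_*$ is smooth. Moreover $(S_0+\tau^*)f_*=1$ and $\int f_*\,g\,dx=\langle f_*,1\rangle=\Phi(\tau^*)=0$. Put $K_2:=-\frac32\tau^*\ne0$, so that $S=S_0-\frac23K_2=S_0+\tau^*$ on functions of $x$ and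
$$Sf_*=1,\qquad\int_Ef_*\,\omega_1=0. \tag{20}$$

**Step 4: choice of $M$.** Let $Y=\mathbb{CP}^1$ if $K_2>0$ and a genus-2 surface if $K_2<0$, with constant curvature $K_2$; so $A_2=4\pi/|K_2|$. The data so far do not involve $\ell_y$. Choose $\ell_y$ with $A_1:=\int_E\omega_1=2\ell_y\int_0^{2\pi}g\,dx=A_2$. Then $\omega/A_2$ has period $1$ on $E$ and on $Y$ and period $0$ on products of 1-cycles, so it represents an integral class on $E\times Y$, and there is a principal $\mathbb R/A_2\mathbb Z$-bundle $M\to E\times Y$ with connection form $\theta$, $d\theta=\omega$. $M$ is closed, connected, strictly pseudoconvex and of dimension 5, hence CR embeddable in some $\mathbb C^m$ by Boutet de Monvel's theorem (closed strictly pseudoconvex CR manifolds of dimension $\ge5$ are embeddable).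

**Step 5: a function in the kernel of $P_3$ that $Q_\theta$ sees.** As $\int gf_*\,dx=0$, the equation $\square u=f_*$, that is, $\frac14u''=gf_*$, has a smooth periodic solution $u(x)$. By Proposition 7 and (20), $P_3u=k_0\square Sf_*=k_0\square1=0$. By (19), the self-adjointness of $\square$ and $S$ on $E$, and $\int_ER_1\omega_1=2\pi\chi(E)=0$,
$$\int_EuQ_\theta\,\omega_1=\frac{k_0}8\int_E(K_2-R_1)\,S\square u\;\omega_1=\frac{k_0}8\int_E(K_2-R_1)\,\omega_1=\frac{k_0K_2A_1}8\ne0 .$$
Since $\theta\wedge(d\theta)^2=2\,\theta\wedge\omega_1\wedge\omega_2$, and $u$ and $Q_\theta$ are pulled back from $E$, it follows that $\int_MuQ_\theta\,\theta\wedge(d\theta)^2\ne0$.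

**Step 6: no contact form works.** Suppose some contact form $e^{2\Upsilon}\theta$, $\Upsilon\in C^\infty(M)$, had vanishing $Q$. By (7), $Q_\theta=-P_3\Upsilon$. $P_3$ is self-adjoint on $M$ for $\theta\wedge(d\theta)^2$: integrate over $\mathcal C$, where $dvol_g=\mathrm{const}\cdot\theta\wedge(d\theta)^2\wedge d\gamma$. So
$$\int_MuQ_\theta\;\theta\wedge(d\theta)^2=-\int_Mu\,P_3\Upsilon\;\theta\wedge(d\theta)^2=-\int_M\Upsilon\,P_3u\;\theta\wedge(d\theta)^2=0,$$
which contradicts Step 5. $\square$
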